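# Gaussian width of polynomial images of the cube: from $\lceil d/2\rceil$ to $d/2$

## 1. Quadratic maps: a random matrix and a unit vector

For $T\subseteq\mathbb R^k$, the **Gaussian width** of $T$ is
$$\mathrm{gw}(T)=\mathbb E\Big[\sup_{x\in T}\langle x,g\rangle\Big],\qquad g\sim N(0,I_k).$$
For instance, if $T=\{0,1\}^k$ then the supremum is $\sum_i\max(g_i,0)$, so $\mathrm{gw}(T)=k/\sqrt{2\pi}$. A single point has width $0$, since $\mathbb E\langle x,g\rangle=0$, and translating $T$ does not change its width.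

We study the width of the image of the Boolean cube $\{0,1\}^n$ under a polynomial map $\psi:\mathbb R^n\to\mathbb R^k$ with multilinear coordinates and 0-1 coefficients. A polynomial has **multiplicity** $t$ if each of its variables has a nonzero exponent in at most $t$ monomials of its support. For example, $x_1x_2+x_2x_3$ has multiplicity $2$, because $x_2$ occurs twice. The proofs work for real coefficients, so we also use a weighted version. Write $p=\sum_{J\subseteq[n]}a_Jx_J$ with $x_J=\prod_{v\in J}x_v$, and say that $p$ has **weighted multiplicity at most $t$** if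
$$\sum_{J\ni v}|a_J|\le t\qquad\text{for every }v\in[n].$$
For 0-1 coefficients this is the previous notion. We write $A\lesssim_dB$ if $A\le C_dB$ with $C_d$ depending only on $d$, and $\log$ is the natural logarithm.

**Degree one, by hand.** If $p_i=\sum_va_{i,v}x_v$ with $|a_{i,v}|\le t$, then
$$\mathbb E\sup_{x\in[-1,1]^n}\sum_ig_ip_i(x)=\sum_v\mathbb E\Big|\sum_ig_ia_{i,v}\Big|\le\sum_v\Big(\sum_ia_{i,v}^2\Big)^{1/2}\le nt\sqrt k.$$

In degree two the supremum is no longer explicit, but a quadratic form is a matrix tested against a vector. The tool is the following comparison. It bounds a random quadratic form at every unit vector simultaneously, by a quantity that still depends on the vector; this dependence will matter.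

We recall a textbook fact, **Lieb's concavity theorem**: for a fixed symmetric matrix $G$, the map $A\mapsto\mathrm{tr}\,e^{G+\log A}$ is concave on positive definite matrices.

**Lemma 1.** Let $B_1,\dots,B_k$ be real symmetric $N\times N$ matrices and $\beta>0$. There is a random variable $Z$ with $\mathbb EZ\le\frac{\log N}{\beta}$ such that, for all unit vectors $v$ simultaneously,
$$\Big\langle v,\sum_jg_jB_jv\Big\rangle\le\frac\beta2\Big\langle v,\sum_jB_j^2v\Big\rangle+Z.\tag{1}$$

*Proof.* Put $X_j=\beta g_jB_j-\frac{\beta^2}2B_j^2$, $X=\sum_jX_j$ and $Z=\frac1\beta\lambda_{\max}(X)$. Inequality (1) is $\langle v,Xv\rangle\le\lambda_{\max}(X)$ divided by $\beta$. It remains to bound $\mathbb EZ$, which is finite because $\|X\|$ is bounded by a polynomial in $|g|$.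

Lieb's theorem and Jensen's inequality give $\mathbb E\,\mathrm{tr}\,e^{G+W}\le\mathrm{tr}\,e^{G+\log\mathbb Ee^{W}}$ for fixed $G$ and random symmetric $W$ with $\mathbb Ee^W$ finite. Since $g_jB_j$ and $B_j^2$ commute and $\mathbb Ee^{\beta g_jB_j}=e^{\beta^2B_j^2/2}$, we have $\mathbb Ee^{X_j}=I$, so $\log\mathbb Ee^{X_j}=0$. Integrate out $g_k$ with $G=X_1+\dots+X_{k-1}$ held fixed; this gives $\mathbb E\,\mathrm{tr}\,e^{X_1+\dots+X_k}\le\mathbb E\,\mathrm{tr}\,e^{X_1+\dots+X_{k-1}}$. Repeating for $g_{k-1},\dots,g_1$, we arrive at $\mathbb E\,\mathrm{tr}\,e^X\le\mathrm{tr}\,e^0=N$. Hence $\mathbb E\lambda_{\max}(X)\le\mathbb E\log\mathrm{tr}\,e^X\le\log\mathbb E\,\mathrm{tr}\,e^X\le\log N$. $\square$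

**Proposition 2 (the quadratic case).** Let $n\ge2$, $t>0$, and let $p_1,\dots,p_k$ be homogeneous multilinear of degree $2$ with weighted multiplicity at most $t$. Then $\mathbb E\sup_{x\in[-1,1]^n}\sum_ig_ip_i(x)\le nt\sqrt{\tfrac12k\log n}$.

*Proof.* A multilinear function on $[-1,1]^n$ attains its maximum on $\{\pm1\}^n$, so let $x\in\{\pm1\}^n$. Let $B_i$ be the symmetric matrix with zero diagonal and entries $a_{i,\{u,v\}}$. Then $p_i(x)=\frac12x^TB_ix$, and $\|B_i\|\le t$, because the spectral norm of a symmetric matrix is at most its largest absolute row sum. With the unit vector $v=x/\sqrt n$, Lemma 1 gives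
$$\sum_ig_ip_i(x)=\frac n2\Big\langle v,\sum_ig_iB_iv\Big\rangle\le\frac n2\Big(\frac\beta2kt^2+Z\Big).$$
Take the supremum over $x$, then expectations, and choose $\beta=\sqrt{2\log n}/(t\sqrt k)$. The bracket becomes $t\sqrt{2k\log n}$. $\square$

Together with the degree-one computation this gives $\mathrm{gw}(\psi(\{0,1\}^n))\lesssim nt\sqrt{k\log n}$ for degree at most $2$. No factor here can be improved in general, not even the logarithm.

**Proposition 3 (sharpness for $d=2$).** For $n=2^{q+1}$, $k=q\ge1$, $t=1$ there is a $\psi$ with multilinear coordinates, 0-1 coefficients, degree $2$ and multiplicity $1$ such that $\mathrm{gw}(\psi(\{0,1\}^n))\ge c\,n\sqrt{k\log n}$, where $c>0$ is absolute.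

*Proof.* Use variables $x_a,y_a$ for $a\in\mathbb F_2^q$, and put $\psi_i=\sum_ax_ay_{a+e_i}$ for $i\in[q]$. Each variable occurs in exactly one monomial of $\psi_i$. For $\sigma\in\{\pm1\}^q$ let $\chi_\sigma(a)=\prod_i\sigma_i^{a_i}$ and evaluate at $x_a=y_a=\frac{1+\chi_\sigma(a)}2\in\{0,1\}$. Since $\chi_\sigma(a)\chi_\sigma(a+e_i)=\sigma_i$,
$$\psi_i=\frac14\Big(2^q+\sum_a\chi_\sigma(a)+\sum_a\chi_\sigma(a+e_i)+2^q\sigma_i\Big).$$
If $\sigma\ne(1,\dots,1)$, then $\sum_a\chi_\sigma(a)=0$ and $\psi_i=\frac{2^q}4(1+\sigma_i)$. If $\sigma=(1,\dots,1)$, then $\psi_i=2^q$, twice the value of that formula. Choose $\sigma_i=\mathrm{sign}(g_i)$. If $\sigma=(1,\dots,1)$, all $g_i\ge0$, and doubling does not decrease $\sum_ig_i\psi_i$. So in all cases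
$$\sup\sum_ig_i\psi_i\ge\frac{2^q}4\sum_i(g_i+|g_i|).$$
Taking expectations, $\mathrm{gw}\ge\frac{2^q}4q\sqrt{2/\pi}=\frac n8\sqrt{2/\pi}\,q$, while $\sqrt{k\log n}=\sqrt{q(q+1)\log2}\le1.2\,q$. $\square$

What changes when the degree is larger than two? There is no matrix to write down any more.

## 2. The inequality in degree $d$

In the paper of Jop Briët and Sivakanth Gopi, "Gaussian width bounds with applications to arithmetic progressions in random settings", arXiv:1711.05624 (2017), one finds the following bound. For $n\ge2$ and $\psi:\mathbb R^n\to\mathbb R^k$ whose coordinates are multilinear, with 0-1 coefficients, degree at most $d$ and multiplicity $t$,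
$$\mathrm{gw}\big(\psi(\{0,1\}^n)\big)\lesssim_dnt\sqrt{k\,n^{1-\frac1{\lceil d/2\rceil}}\log n}.\tag{2}$$
The question raised there is whether the ceiling can be removed, that is, whether the exponent $1-\frac2d$ is allowed. For even $d$ nothing changes. For odd $d$ the exponent would drop: from $\frac12$ to $\frac13$ for $d=3$, from $\frac23$ to $\frac35$ for $d=5$.

To calibrate, here is what a union bound gives. We have $|p_i(x)-p_i(0)|\le\sum_{J\ne\emptyset}|a_{i,J}|\le\sum_v\sum_{J\ni v}|a_{i,J}|\le nt$ on $[-1,1]^n$, so for fixed $x$ the Gaussian variable $\sum_ig_i(p_i(x)-p_i(0))$ has standard deviation at most $nt\sqrt k$. A maximum of $2^n$ such variables has expectation at most $nt\sqrt k\sqrt{2n\log2}$. So exponent $1$ is free, and the question is how much of it can be saved.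

The answer to the question is yes.

**Theorem 4.** For every $d\ge2$ there is $C_d$ such that the following holds. Let $n\ge2$, $k\ge1$, $t>0$, and let $p_1,\dots,p_k$ be real multilinear polynomials in $n$ variables, $p_i=\sum_{J\subseteq[n]}a_{i,J}x_J$, of degree at most $d$, such that $\sum_{J\ni v}|a_{i,J}|\le t$ for all $i\in[k]$, $v\in[n]$. Then for independent standard Gaussians $g_1,\dots,g_k$,
$$\mathbb E\sup_{x\in[-1,1]^n}\sum_{i=1}^kg_i\,(p_i(x)-p_i(0))\le C_d\,nt\sqrt{k\,n^{1-2/d}\log n}.\tag{3}$$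

**Corollary 5.** Let $d\ge2$ and $n\ge2$. If $\psi:\mathbb R^n\to\mathbb R^k$ has multilinear coordinates with 0-1 coefficients, degree at most $d$ and multiplicity $t$, then
$$\mathrm{gw}(\psi(\{0,1\}^n))\lesssim_dnt\sqrt{k\,n^{1-2/d}\log n}.$$

*Proof of Corollary 5 from Theorem 4.* If $t=0$, then $\psi$ is constant and both sides are $0$. Otherwise the hypothesis of Theorem 4 holds, $\{0,1\}^n\subset[-1,1]^n$, and $\mathbb E\sum_ig_i\psi_i(0)=0$. $\square$

The proof of Theorem 4 does not use (2). Its only external facts are Lieb's theorem and the Gaussian Poincaré inequality, recalled in Section 5. Proposition 3 says that for $d=2$ the bound is sharp up to constants; nothing is claimed here about the optimality of the exponent for $d\ge3$.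

Throughout, $C$ denotes a constant depending only on $d$, which may change from line to line.

## 3. From polynomials to clauses

We strip the problem down to a combinatorial object: signed matchings whose edges have one vertex in each of $d$ classes.

**Step 1: homogeneous parts.** A supremum of a sum is at most the sum of the suprema, so we may treat the homogeneous parts of degree $e\in\{1,\dots,d\}$ separately; each inherits the hypothesis. Degree $e=1$ costs at most $nt\sqrt k\le C\,nt\sqrt{kn^{1-2/d}\log n}$ by Section 1. For $2\le e\le d$ we have $n^{1-2/e}\le n^{1-2/d}$, so it suffices to prove (3) for each such $e$ with $e$ in place of $d$. From now on we write $d$ for $e$: all $p_i$ are homogeneous of degree $d\ge2$.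

**Step 2: matchings.** The purpose is to remove $t$. Replace each $a_{i,J}$ by a rational number of the same sign and slightly smaller or equal absolute value. The hypothesis survives. The expected supremum changes by at most $\mathbb E\sum_i|g_i|\sum_J|a_{i,J}-a'_{i,J}|$, which is as small as we like. So we may assume $|a_{i,J}|=N_{i,J}/q$ with integers $N_{i,J}\ge0$ and a common denominator $q$. In the multi-hypergraph on $[n]$ with $N_{i,J}$ copies of $J$, each vertex lies in at most $D=\lfloor tq\rfloor$ edges. If $D=0$, all $p_i$ vanish. Otherwise each edge meets at most $d(D-1)$ others, so the greedy algorithm colors the edges with $dD$ colors such that every color class is a matching (pairwise disjoint edges). Hence $p_i=\frac1q\sum_{h\le dD}p_{i,h}$, where $p_{i,h}$ is a $\pm1$-signed sum of $x_J$ over a matching, and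
$$\mathbb E\sup_x\sum_ig_ip_i\le\frac1q\sum_{h\le dD}\mathbb E\sup_x\sum_ig_ip_{i,h}.$$
Since $dD/q\le dt$, it suffices to prove the bound $C\,n\sqrt{kn^{1-2/d}\log n}$ when every $p_i$ is a signed sum over a matching.

**Step 3: $d$ vertex classes.** For $\chi:[n]\to[d]$ let $p_i^\chi$ keep only the monomials on which $\chi$ is injective. A uniformly random $\chi$ is injective on a given $d$-set with probability $d!/d^d$, so $p_i=\frac{d^d}{d!}\mathbb E_\chi p_i^\chi$. The supremum of an average is at most the average of the suprema, so it suffices to bound $\mathbb E\sup_x\sum_ig_ip_i^\chi(x)$ for each fixed $\chi$. By multilinearity the supremum over $[-1,1]^n$ is attained on $\{\pm1\}^n$. Finally, add dummy variables: let $V_1,\dots,V_d$ be disjoint sets of size exactly $n$ with $\chi^{-1}(s)\subseteq V_s$.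

What remains is a finite set $H$ of **clauses**. A clause $c$ has coordinates $(c_1,\dots,c_d)\in V_1\times\dots\times V_d$, a label $j(c)\in[k]$ and a sign $\varepsilon_c\in\{\pm1\}$, and the matching property reads:

> **(M)** two distinct clauses with the same label differ in *every* coordinate.

For example, with $d=3$, the polynomials $x_1y_1z_1-x_2y_2z_2$ and $x_1y_2z_1$ give the clauses $(1,1,1)$ and $(2,2,2)$ with label $1$ and signs $+,-$, and $(1,2,1)$ with label $2$ and sign $+$. The first and third clause share two coordinates; this is allowed, because their labels differ.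

By (M), each label has at most $n$ clauses, each vertex lies in at most $k$ clauses, and $|H|\le nk$. Theorem 4 is reduced to
$$\mathbb E\sup_xf(x)\le C\,n\sqrt{k\,n^{1-2/d}\log n},\qquad f(x)=\sum_{c\in H}g_{j(c)}\,\varepsilon_c\prod_{s=1}^dx^{(s)}(c_s),\tag{4}$$
where the supremum runs over all sign functions $x^{(s)}:V_s\to\{\pm1\}$, $s\in[d]$. We write $p_j(x)=\sum_{c:j(c)=j}\varepsilon_c\prod_sx^{(s)}(c_s)$, so that $f=\sum_jg_jp_j$ and $|p_j|\le n$.

**Parameters.** Put $L=\log n\ge\log2$ and $r=\lfloor d/2\rfloor$. An integer $\ell$ with $1\le\ell\le n$ will be a tensor power, and $\eta=\ell/n\le1$. Except where another choice is announced, $\ell=\lceil n^{1-2/d}\rceil$. Then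
$$n^{-2/d}\le\eta\le1,\qquad\ell\le2n^{1-2/d},\qquad\eta^{-j}\le n^{2r/d}\le n\quad(0\le j\le r).\tag{5}$$

## 4. Even degree: tensor powers

**Plain flattening gains nothing.** Take $d=4$ and try to imitate Section 1. Put
$$A_j=\sum_{c:j(c)=j}\varepsilon_c\,(e_{c_3}\otimes e_{c_4})(e_{c_1}\otimes e_{c_2})^T,$$
an $n^2\times n^2$ matrix, and use the unit vectors $\mathbf u=\frac1nx^{(1)}\otimes x^{(2)}$ and $\mathbf u'=\frac1nx^{(3)}\otimes x^{(4)}$. Then $\langle\mathbf u',A_j\mathbf u\rangle=p_j/n^2$. By (M), the vector $A_j\mathbf u$ has at most $n$ nonzero entries, each $\pm\frac1n$, so $\|A_j\mathbf u\|^2\le\frac1n$, and likewise $\|A_j^T\mathbf u'\|^2\le\frac1n$. Lemma 1, applied to $\begin{pmatrix}0&A_j^T\\A_j&0\end{pmatrix}$ and $(\mathbf u\oplus\mathbf u')/\sqrt2$, gives $f/n^2\le\frac\beta2\cdot\frac kn+Z$ with $\mathbb EZ\le\frac{\log(2n^2)}\beta\le\frac{3L}\beta$. Hence $\mathbb E\sup f\le n^2\sqrt{6kL/n}=n\sqrt{6knL}$: exponent $1$ again. The failure is visible. The quantity $\langle\mathbf u',A_j\mathbf u\rangle^2$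 is at most $n^2/n^4=n^{-2}$, while the bound $n^{-1}$ for $\|A_j\mathbf u\|^2$ consists entirely of diagonal terms (a clause paired with itself). The remedy is to let each clause act in many places at once. This raises the dimension, but makes the diagonal terms relatively less important.

**Definition (contraction operators).** For a finite set $V$ and $c\in V$ let $a(c):(\mathbb R^V)^{\otimes\ell}\to(\mathbb R^V)^{\otimes(\ell-1)}$ be
$$a(c)=\ell^{-1/2}\sum_{p=1}^\ell(\text{contract the }p\text{-th factor with }e_c),\qquad(\mathbb R^V)^{\otimes0}=\mathbb R.$$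
For $\ell=2$ we get $a(c)(y\otimes z)=\frac1{\sqrt2}(y_cz+z_cy)$ and $a(c)^Ty=\frac1{\sqrt2}(e_c\otimes y+y\otimes e_c)$. In words, $a(c)$ annihilates $c$ and $a(c)^T$ creates it.

For a unit vector $u\in\mathbb R^V$,
$$a(c)u^{\otimes\ell}=\ell^{1/2}u_c\,u^{\otimes(\ell-1)},\qquad\big\langle a(c)^Tu^{\otimes(\ell-1)},a(c')^Tu^{\otimes(\ell-1)}\big\rangle=\delta_{cc'}+(\ell-1)u_cu_{c'}.\tag{6}$$
The first identity is immediate. For the second, $a(c)^Tu^{\otimes(\ell-1)}$ is $\ell^{-1/2}$ times the sum over places $p$ of the tensor with $e_c$ in place $p$ and $u$ elsewhere. In the inner product the $\ell$ pairs of equal places give $\delta_{cc'}$ each, the $\ell(\ell-1)$ pairs of different places give $u_cu_{c'}$ each, and the prefactor is $\frac1\ell$. It follows from the first identity that annihilation contributes the inner product $\ell u_cu_{c'}$, without any $\delta$.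

**Lemma 6.** Let $\ell$ be any integer with $1\le\ell\le n$, $\eta=\ell/n$, and $d=j_1+j_2$ with integers $j_1,j_2\ge1$. Then
$$\mathbb E\sup_xf(x)\le C\sqrt{k\,\ell L\,\big(n^2+n\eta^{-j_1}+n\eta^{-j_2}\big)}.$$

*Proof.* **Set-up.** Split $[d]=I_1\sqcup I_2$ with $|I_i|=j_i$. Let $\mathcal X$ be the tensor product of the spaces $(\mathbb R^{V_s})^{\otimes\ell}$, $s\in I_1$, and $(\mathbb R^{V_s})^{\otimes(\ell-1)}$, $s\in I_2$; let $\mathcal X'$ be the same with the powers exchanged. Clauses annihilate on $I_1$ and create on $I_2$: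
$$A_j=\sum_{c:j(c)=j}\varepsilon_c\bigotimes_{s\in I_1}a_s(c_s)\otimes\bigotimes_{s\in I_2}a_s(c_s)^T:\mathcal X\to\mathcal X'.$$
With $u_s=x^{(s)}/\sqrt n$ let $\mathbf u\in\mathcal X$, $\mathbf u'\in\mathcal X'$ be the product unit vectors with factors $u_s$. By (6), every coordinate contributes $\ell^{1/2}u_s(c_s)$ to $\langle\mathbf u',A_j\mathbf u\rangle$, so
$$\langle\mathbf u',A_j\mathbf u\rangle=\eta^{d/2}p_j(x).$$

**The norms.** By (6),
$$\|A_j\mathbf u\|^2=\sum_{c,c'}\varepsilon_c\varepsilon_{c'}\prod_{s\in I_1}\ell u_s(c_s)u_s(c'_s)\prod_{s\in I_2}\big(\delta_{c_sc'_s}+(\ell-1)u_s(c_s)u_s(c'_s)\big),$$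
over clauses of label $j$. For $c\ne c'$ all $\delta$'s vanish by (M). With $x_c=\varepsilon_c\prod_sx^{(s)}(c_s)$, the term is $\kappa x_cx_{c'}$ with $0\le\kappa=\ell^{j_1}(\ell-1)^{j_2}n^{-d}\le\eta^d$. The sum of these terms is $\kappa$ times (full square minus diagonal), hence at most $\eta^dp_j^2\le\eta^dn^2$. A diagonal term is $\eta^{j_1}(1+\frac{\ell-1}n)^{j_2}\le2^d\eta^{j_1}$, and there are at most $n$ of them. Together with the same computation for $A_j^T$, which annihilates on $I_2$ and creates on $I_1$,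
$$\|A_j\mathbf u\|^2\le\eta^dn^2+2^dn\eta^{j_1},\qquad\|A_j^T\mathbf u'\|^2\le\eta^dn^2+2^dn\eta^{j_2}.$$

**Conclusion.** Let $\bar T=k\,(2\eta^dn^2+2^dn\eta^{j_1}+2^dn\eta^{j_2})$. Apply Lemma 1 to the symmetric matrices $\begin{pmatrix}0&A_j^T\\A_j&0\end{pmatrix}$ and $v=(\mathbf u\oplus\mathbf u')/\sqrt2$. The form at $v$ is $\langle\mathbf u',A_j\mathbf u\rangle$, and the square at $v$ is $\frac12(\|A_j\mathbf u\|^2+\|A_j^T\mathbf u'\|^2)$. So $\eta^{d/2}f(x)\le\frac\beta4\bar T+Z$ for all $x$, with $\mathbb EZ\le\frac1\beta\log N$ and $N\le2n^{d\ell}$, so $\log N\le2d\ell L$. Choosing $\beta=2\sqrt{\log N/\bar T}$,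
$$\mathbb E\sup f\le\eta^{-d/2}\sqrt{\bar T\log N}.$$
Since $\eta^{-d}\eta^{j_1}=\eta^{-j_2}$ and $\eta^{-d}\eta^{j_2}=\eta^{-j_1}$, this is the claim. $\square$

**Even $d=2r$.** Take $j_1=j_2=r$ and $\ell=\lceil n^{1-2/d}\rceil$. By (5), $\eta^{-r}\le n$, so all three terms are at most $n^2$, and $\mathbb E\sup f\le Cn\sqrt{k\ell L}$. Since $\ell\le2n^{1-2/d}$, this is (4), and Theorem 4 is proved for the even homogeneous degrees.

**Odd $d=2r+1$: where this stops.** The vertices of a clause cannot be split evenly; the best split is $r$ and $r+1$. Since $\ell n\eta^{-(r+1)}=n^2\eta^{-r}$, Lemma 6 becomes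
$$\mathbb E\sup f\le Cn\sqrt{kL\,\big(\ell+(n/\ell)^r\big)}.$$
With $\ell=\lceil n^{r/(r+1)}\rceil$ the bracket is at most $3n^{r/(r+1)}$. That is the exponent $1-\frac1{r+1}=1-\frac1{\lceil d/2\rceil}$: the ceiling in (2). No other $\ell$ helps, since for $\ell<n^{r/(r+1)}$ the second term exceeds $n^{r/(r+1)}$. A more uneven split only replaces $r+1$ by something larger. At the desired $\ell\approx n^{1-2/d}$ the offending term is $\eta^{-r}\approx n^{2r/d}=n^{1-1/d}$, too large by a factor $n^{1/d}$.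

**From now on $d=2r+1$ with $r\ge1$, and $\ell=\lceil n^{1-2/d}\rceil$.** The way around the parity is to remove one vertex and double the rest. By Cauchy–Schwarz, $f\le(n\Lambda)^{1/2}$, where $\Lambda$ is a sum of squares over the vertices of $V_1$. Expanding the squares, we meet pairs of clauses with a common first vertex. Such a pair has $2r$ further vertices on each side, and these can be divided evenly. The diagonal terms of this new computation will again be sums of squares over vertices or over sets of vertices. So we first need a bound for these.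

## 5. Sums of squares over one register

We recall the **Gaussian Poincaré inequality**: if $F:\mathbb R^k\to\mathbb R$ is Lipschitz with constant $K$, then $\mathrm{Var}\,F(g)\le K^2$.

In the next lemma a clause has one special coordinate $c_0$, whose register carries an arbitrary unit vector $\varphi$ instead of a sign vector. Later $c_0$ will be a vertex, a tuple of vertices, or a formal copy of a tuple.

**Lemma 7.** Consider a finite set of clauses with coordinates $(c_0,c_1,\dots,c_m)\in V_0\times\dots\times V_m$, labels in $[k]$ and signs, with (M) in all coordinates $0,\dots,m$; here $1\le m\le d-1$, $|V_s|=n$ for $s\ge1$, and $|V_0|\le n^d$. Let $E$ be the number of clauses and suppose each $w\in V_0$ lies in at most $\theta$ clauses. Put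
$$\Lambda(x)=\sum_{w\in V_0}Y_w(x)^2,\qquad Y_w(x)=\sum_{c:c_0=w}g_{j(c)}x_c,\qquad x_c=\varepsilon_c\prod_{s=1}^mx^{(s)}(c_s).$$
If $m=j_1+j_2$ with $0\le j_1\le r$ and $1\le j_2\le r$, then
$$\mathbb E\sup_x\Lambda(x)\le C\,L\,\big(\ell n\theta+\eta^{-j_1}E\big).$$

*Proof.* If $E=0$ there is nothing to prove. Assume $E>0$, so $\theta\ge1$.

**Step 1: operators.** The aim is to realize $\Lambda^{1/2}$ as a form at a unit vector. Let $I_1=\{0\}\cup J_1$ and $I_2=J_2$ with $J_1\sqcup J_2=[m]$, $|J_i|=j_i$. Define $\mathcal X,\mathcal X'$ as in Lemma 6 (powers $\ell$ on $I_1$ and $\ell-1$ on $I_2$ for $\mathcal X$, exchanged for $\mathcal X'$), and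
$$A_j=\sum_{c:j(c)=j}\varepsilon_c\bigotimes_{s\in I_1}a_s(c_s)\otimes\bigotimes_{s\in I_2}a_s(c_s)^T:\mathcal X\to\mathcal X'.$$
For signs $x$ and a unit vector $\varphi\in\mathbb R^{V_0}$ put $u_0=\varphi$, $u_s=x^{(s)}/\sqrt n$ for $s\ge1$, and let $\mathbf u,\mathbf u'$ be the product unit vectors. By (6) each clause contributes $\ell^{(m+1)/2}n^{-m/2}\varphi_{c_0}x_c$ to $\langle\mathbf u',A_{j(c)}\mathbf u\rangle$, so
$$\sum_jg_j\langle\mathbf u',A_j\mathbf u\rangle=\ell^{1/2}\eta^{m/2}\sum_w\varphi_wY_w(x).\tag{7}$$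

**Step 2: the norms.** By (6),
$$\|A_j\mathbf u\|^2=\sum_{c,c'}\varepsilon_c\varepsilon_{c'}\prod_{s\in I_1}\ell u_s(c_s)u_s(c'_s)\prod_{s\in I_2}\big(\delta_{c_sc'_s}+(\ell-1)u_s(c_s)u_s(c'_s)\big)$$
over clauses of label $j$. For $c\ne c'$ all $\delta$'s vanish by (M), and the term is $\kappa\,\varphi_{c_0}x_c\,\varphi_{c'_0}x_{c'}$ with $0\le\kappa=\ell^{1+j_1}(\ell-1)^{j_2}n^{-m}\le\ell\eta^m$. These terms sum to $\kappa$ times a full square minus nonnegative diagonal terms, hence to at most $\ell\eta^m$ times the full square. A diagonal term is at most $\ell\varphi_{c_0}^2\eta^{j_1}(1+\eta)^{j_2}$. Thus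
$$\|A_j\mathbf u\|^2\le\ell\eta^m\Big(\sum_{c:j(c)=j}\varphi_{c_0}x_c\Big)^2+2^d\sum_{c:j(c)=j}\ell\varphi_{c_0}^2\,\eta^{j_1}.$$
For $A_j^T\mathbf u'$ the operators create on $I_1$ and annihilate on $I_2$. The off-diagonal coefficient is $(\ell-1)^{1+j_1}\ell^{j_2}n^{-m}\le\ell\eta^m$, and a diagonal term is $\big(1+(\ell-1)\varphi_{c_0}^2\big)\big(1+\frac{\ell-1}n\big)^{j_1}\eta^{j_2}$. So
$$\|A_j^T\mathbf u'\|^2\le\ell\eta^m\Big(\sum_{c:j(c)=j}\varphi_{c_0}x_c\Big)^2+2^d\sum_{c:j(c)=j}\eta^{j_2}\big(1+\ell\varphi_{c_0}^2\big).$$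

**Step 3: summing over labels.** By (M) and $m\ge1$ each label has at most $n$ clauses. So by Cauchy–Schwarz
$$\sum_j\Big(\sum_{c:j(c)=j}\varphi_{c_0}x_c\Big)^2\le n\sum_c\varphi_{c_0}^2\le n\theta.\tag{8}$$
Hence
$$\sum_j\big(\|A_j\mathbf u\|^2+\|A_j^T\mathbf u'\|^2\big)\le\bar T:=2\ell\eta^mn\theta+2^d\big[\ell\theta(\eta^{j_1}+\eta^{j_2})+\eta^{j_2}E\big],$$
which depends neither on $x$ nor on $\varphi$.

**Step 4: first moment.** Apply Lemma 1 to the matrices $\begin{pmatrix}0&A_j^T\\A_j&0\end{pmatrix}$ and $v=(\mathbf u\oplus\mathbf u')/\sqrt2$, with $\varphi=Y(x)/|Y(x)|$ (any unit vector if $Y(x)=0$). This choice depends on $g$, which is harmless, because (1) holds for all unit vectors at once. By (7),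
$$(\ell\eta^m)^{1/2}\Lambda(x)^{1/2}\le\frac\beta4\bar T+Z\qquad\text{for all }x.$$
Both $\mathcal X$ and $\mathcal X'$ have dimension at most $n^{d\ell}n^{m\ell}\le n^{2d\ell}$, so $\log N\le\log2+2d\ell L\le3d\ell L$. Taking expectations and $\beta=2\sqrt{\log N/\bar T}$,
$$\Big(\mathbb E\sup_x\Lambda^{1/2}\Big)^2\le\frac{\bar T\log N}{\ell\eta^m}\le3dL\,\eta^{-m}\bar T.$$
Here $\eta^{-m}\bar T=2\ell n\theta+2^d[\ell\theta(\eta^{-j_2}+\eta^{-j_1})+\eta^{-j_1}E]\le C(\ell n\theta+\eta^{-j_1}E)$, since $\eta^{-j_1},\eta^{-j_2}\le n$ by (5).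

**Step 5: second moment.** The variable $F=\sup_x\Lambda^{1/2}=\sup_{x,\varphi}\sum_jg_j\sum_{c:j(c)=j}\varphi_{c_0}x_c$ is a supremum of linear functions of $g$ whose coefficient vectors have norm at most $\sqrt{n\theta}$, by (8). So it is Lipschitz with constant at most $\sqrt{n\theta}$, and $\mathrm{Var}\,F\le n\theta\le CL\ell n\theta$. Since $\mathbb EF^2=(\mathbb EF)^2+\mathrm{Var}\,F$, the claim follows. $\square$

Does this already settle odd $d$? Take coordinate $1$ as coordinate $0$, so that $m=2r$, $\theta\le k$, $E\le nk$. The conditions force $j_1=j_2=r$, and Lemma 7 gives $\mathbb E\sup\Lambda\le CLnk(\ell+\eta^{-r})$. This is the same bracket as at the end of Section 4, still too large by about $n^{1/d}$. The loss comes from the "$1$" in $1+\ell\varphi_{c_0}^2$: creating a vertex in the extra register is expensive. So Lemma 7 will not be used for the main estimate, only for the error terms.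

## 6. Pairs of clauses with a common vertex

For $W\subseteq[d]$ write $c_W=(c_s)_{s\in W}$ and $V_W=\prod_{s\in W}V_s$. For $H'\subseteq H$ let $f_{H'}$ be the part of $f$ from $H'$, and for $\emptyset\ne W\subsetneq[d]$ put
$$\Lambda_W(x,g)=\sum_{w\in V_W}\Big(\sum_{c\in H':c_W=w}g_{j(c)}\varepsilon_c\prod_{s\notin W}x^{(s)}(c_s)\Big)^2,\qquad M_W(g)=\sup_x\Lambda_W(x,g).$$
The main estimate below will produce $k\,M_W(g')$ with $1\le|W|\le r+1$ as error terms, and it can afford
$$\mathbb EM_W\le C\,L\,nk\,\eta^{-(r+1-v)},\qquad v=|W|,\ 1\le v\le r+1.\tag{9}$$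
Apply Lemma 7 with $c_W$ as coordinate $0$, so $|V_0|=n^v$, $m=d-v$, $j_1=r+1-v$, $j_2=r$ and $E\le nk$. It gives $CL(\ell n\theta+\eta^{-(r+1-v)}nk)$, and the first term is acceptable exactly up to the degree
$$\tau_v=\frac{k\,\eta^{-(r+1-v)}}\ell,\qquad\text{since}\quad\ell n\tau_v=nk\,\eta^{-(r+1-v)}.$$
This leads to the following notion.

**Definition.** A set $H'\subseteq H$ is **light** if for all $W$ with $2\le|W|=v\le r+1$ and all $w\in V_W$, at most $\tau_v$ clauses $c\in H'$ have $c_W=w$.

For $d=3$ the only condition is that every pair of vertices lies in at most $k/\ell$ clauses. It can fail badly for $H$ itself. Identify each $V_s$ with $\mathbb Z_n$ and take the clauses $(a,a,a+i)$ with label $i$, for $a\in\mathbb Z_n$, $i\in[k]$. Then (M) holds, and each pair $(a,a)$ in the first two coordinates lies in $k$ clauses. Section 7 deals with such heavy pairs.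

**If $H'$ is light, then (9) holds.** For $v\ge2$ we take $\theta=\tau_v$ in Lemma 7. For $v=1$ no lightness is needed: $\theta\le k$, and $\ell nk\le C\eta^{-r}nk$, because
$$\eta^{-r}=(n/\ell)^r\ge2^{-r}n^{2r/d}\ge2^{-r}n^{1-2/d}\ge2^{-r-1}\ell.$$

**Proposition 8.** If $H'\subseteq H$ is light, then $\mathbb E\sup_xf_{H'}(x)\le C\,n\sqrt{k\,\ell L}$.

*Proof.* Write $\Lambda=\Lambda_{\{1\}}$ and $\mu=\mathbb E\sup_x\Lambda(x,g)$. By Cauchy–Schwarz over $V_1$, $f_{H'}\le(n\Lambda)^{1/2}$, so it suffices to show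
$$\mu\le C\,nk\,\ell L.\tag{10}$$

**Step 1: decoupling.** The purpose is to write $\Lambda$ as a form that is linear in one Gaussian vector while another is frozen. For $a\in V_1$, $i\in[k]$ let $P_{a,i}(x)=\varepsilon_c\prod_{s\ge2}x^{(s)}(c_s)$ if there is a clause $c\in H'$ with label $i$ and $c_1=a$ (it is unique by (M)), and $P_{a,i}=0$ otherwise. With $K_x=P^TP$ we have $\Lambda(x,g)=|Pg|^2=g^TK_xg$, and $\mathrm{tr}\,K_x=\|P\|_F^2=|H'|\le nk$ for all $x$. In particular $\Lambda\le nk|g|^2$, so $\mu<\infty$.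

Let $g'$ be an independent copy of $g$. Since $\mathrm{tr}\,K_x=\mathbb Eg'^TK_xg'$, Jensen's inequality and the symmetry of $K_x$ give
$$\mathbb E\sup_x\big(g^TK_xg-\mathrm{tr}\,K_x\big)\le\mathbb E\sup_x\big(g^TK_xg-g'^TK_xg'\big)=\mathbb E\sup_x(g-g')^TK_x(g+g').$$
The pair $(g-g',g+g')$ has the law of $\sqrt2(g,g')$, so the right-hand side is $2\,\mathbb E\sup_xg^TK_xg'$. As $\mathrm{tr}\,K_x=|H'|$ does not depend on $x$,
$$\mu\le nk+2b,\qquad b=\mathbb E\sup_x\sum_ig_iF_i(x),\qquad F_i(x)=\sum_aP_{a,i}Y'_a,\quad Y'=Pg'.\tag{11}$$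
With $\mathcal D_i=\{(c,c')\in H'\times H':j(c)=i,\ c'_1=c_1\}$ we have
$$F_i(x)=\sum_{(c,c')\in\mathcal D_i}g'_{j(c')}\varepsilon_c\varepsilon_{c'}\prod_{s\ge2}x^{(s)}(c_s)x^{(s)}(c'_s).$$

**Step 2: balanced operators.** Each register $s\ge2$ now carries two vertices, $c_s$ and $c'_s$; we annihilate one and create the other. Let $m=d-1=2r$, $I_1=\{2,\dots,r+1\}$ and $I_2=\{r+2,\dots,d\}$, so $|I_1|=|I_2|=r$. On $\bigotimes_{s=2}^d(\mathbb R^{V_s})^{\otimes\ell}$, of dimension $n^{m\ell}$, let $D_s(M)=\sum_{p=1}^\ell M^{(p)}$, where $M^{(p)}$ acts as $M$ on the $p$-th factor of register $s$. For example, if $\ell=2$ then $D(e_\alpha e_\beta^T)$ maps $u\otimes u$ to $u(\beta)(e_\alpha\otimes u+u\otimes e_\alpha)$. Put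
$$B_i=\sum_{(c,c')\in\mathcal D_i}g'_{j(c')}\varepsilon_c\varepsilon_{c'}\prod_{s\in I_1}D_s\big(e_{c'_s}e_{c_s}^T\big)\prod_{s\in I_2}D_s\big(e_{c_s}e_{c'_s}^T\big).$$
So on half of the registers the created vertex belongs to $c'$, and on the other half to $c$.

Let $\mathbf u=\bigotimes_{s\ge2}u_s^{\otimes\ell}$ with $u_s=x^{(s)}/\sqrt n$. Since $\langle u_s^{\otimes\ell},D_s(e_\alpha e_\beta^T)u_s^{\otimes\ell}\rangle=\ell u_s(\alpha)u_s(\beta)=\eta\,x^{(s)}(\alpha)x^{(s)}(\beta)$, we get $\langle\mathbf u,B_i\mathbf u\rangle=\eta^mF_i(x)$. Fix a deterministic $\beta>0$ and apply Lemma 1, conditionally on $g'$, to the symmetric matrices $(B_i+B_i^T)/2$. Because $\|\frac{B_i+B_i^T}2\mathbf u\|^2\le\frac12(\|B_i\mathbf u\|^2+\|B_i^T\mathbf u\|^2)$, we have for all $x$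
$$\eta^m\sum_ig_iF_i(x)\le\frac\beta2T(x)+Z,\qquad T(x)=\frac12\sum_i\big(\|B_i\mathbf u\|^2+\|B_i^T\mathbf u\|^2\big),\qquad\mathbb EZ\le\frac{m\ell L}\beta.\tag{12}$$

**Step 3: expanding the norms.** We express $\|B_i^T\mathbf u\|^2$ by sums of squares. We have $D_s(e_\alpha e_\beta^T)u_s^{\otimes\ell}=u_s(\beta)\Phi(\alpha)$, where $\Phi(\alpha)$ is the sum over places $p$ of the tensor with $e_\alpha$ in place $p$ and $u_s$ elsewhere. As in (6), $\langle\Phi(\alpha),\Phi(\alpha')\rangle=\ell\delta_{\alpha\alpha'}+\ell(\ell-1)u_s(\alpha)u_s(\alpha')$. So the inner product of $D_s(e_\alpha e_\beta^T)u_s^{\otimes\ell}$ and $D_s(e_{\alpha'}e_{\beta'}^T)u_s^{\otimes\ell}$ equals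
$$x^{(s)}(\beta)x^{(s)}(\beta')\Big[\eta\,\delta_{\alpha\alpha'}+\eta^2\big(1-\tfrac1\ell\big)x^{(s)}(\alpha)x^{(s)}(\alpha')\Big].\tag{13}$$
In $B_i^T$ the created vertex $\alpha$ is $c_s$ for $s\in I_1$ and $c'_s$ for $s\in I_2$, and the annihilated vertex $\beta$ is the other one. Expand $\|B_i^T\mathbf u\|^2$ as a double sum over pairs in $\mathcal D_i$, and expand the product of the factors (13) over $s$ according to the set $S\subseteq\{2,\dots,d\}$ of coordinates where the $\delta$-term is chosen. The $\delta$'s say that both pairs create the same tuple $z\in V_S$. So the part belonging to $S$ is $\eta^{2m-|S|}(1-\frac1\ell)^{m-|S|}Q_S^{(i)}$ with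
$$Q_S^{(i)}=\sum_{z\in V_S}\Big(\sum_{\substack{(c,c')\in\mathcal D_i\\\text{created}_S=z}}g'_{j(c')}\varepsilon_c\varepsilon_{c'}\prod_{s\notin S}x^{(s)}(c_s)x^{(s)}(c'_s)\prod_{s\in S}x^{(s)}(\text{annihilated}_s)\Big)^2\ge0,$$
where the products run over $s\in\{2,\dots,d\}$. Hence
$$\|B_i^T\mathbf u\|^2\le\sum_S\eta^{2m-|S|}Q_S^{(i)}.\tag{14}$$
Write $S_1=S\cap I_1$ and $S_2=S\cap I_2$, so $|S_1|,|S_2|\le r$. The next three steps bound $\sum_iQ_S^{(i)}$.

**Step 4: $S=\emptyset$.** Here the original quantity reappears. By definition $Q_\emptyset^{(i)}=F_i^2$, so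
$$\sum_iQ_\emptyset^{(i)}=|P^TY'|^2\le\|P\|^2|Y'|^2\le nk\,\Lambda(x,g'),$$
since $\|P\|^2\le\|P\|_F^2\le nk$ and $|Y'|^2=|Pg'|^2=\Lambda(x,g')$.

**Step 5: $S_1\ne\emptyset$.** Here $z$ determines $c$. The condition $c_{S_1}=z_{S_1}$ and the label $i$ leave at most one clause $c$, by (M); if there is none, the term is $0$. The factors depending only on $c$ are signs common to the inner sum. For $s\in S_1$ the annihilated vertex is $c'_s$, and for $s\in S_2$ it is $c_s$. So the remaining factors are $g'_{j(c')}\varepsilon_{c'}\prod_{s\ge2,\,s\notin S_2}x^{(s)}(c'_s)$, summed over $c'\in H'$ with $c'_1=c_1$ and $c'_{S_2}=z_{S_2}$. The inner square is therefore the term of $\Lambda_{\{1\}\cup S_2}(x,g')$ at $w=(c_1,z_{S_2})$. Each $c\in H'$ arises from exactly one pair $(i,z_{S_1})$, and each $a\in V_1$ is the first coordinate of at most $k$ clauses. Summing over $i$ and $z$,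
$$\sum_iQ_S^{(i)}\le k\,\Lambda_{\{1\}\cup S_2}(x,g')\le k\,M_{\{1\}\cup S_2}(g').$$
By (9) with $v=1+|S_2|\le r+1$,
$$\eta^{2m-|S|}\,k\,\mathbb EM_{\{1\}\cup S_2}\le CLnk^2\,\eta^{2m-|S_1|-|S_2|-(r-|S_2|)}=CLnk^2\,\eta^{2m-|S_1|-r}\le CLnk^2\,\eta^m,$$
because $2m-|S_1|-r\ge2m-2r=m$ and $\eta\le1$. This is where the even division in Step 2 is used: it guarantees $|S_1|\le r$.

**Step 6: $S_1=\emptyset$, $S=S_2\ne\emptyset$.** Now $z=c'_S$ says nothing directly about $c$. But for given $i$ and $c'$ the clause $c$ is determined by its label $i$ and $c_1=c'_1$, if it exists. Its sign factors are $\varepsilon_c$, $x^{(s)}(c_s)$ for $s\notin S$, and $x^{(s)}(c_s)$ for $s\in S$ (the annihilated vertices). Their product is $P_{c'_1,i}(x)$, which is $0$ if $c$ does not exist. So with $y_a=P_{a,i}(x)\in\{-1,0,1\}$,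
$$Q_S^{(i)}=\sum_{z\in V_S}\Big(\sum_{c'\in H':c'_S=z}g'_{j(c')}\varepsilon_{c'}\,y_{c'_1}\prod_{s\ge2,\,s\notin S}x^{(s)}(c'_s)\Big)^2.$$
This is convex in $y\in[-1,1]^{V_1}$, so it is at most its maximum over $y\in\{\pm1\}^{V_1}$. Such a $y$ plays the role of $x^{(1)}$ in $\Lambda_S$, hence $Q_S^{(i)}\le M_S(g')$ and $\sum_iQ_S^{(i)}\le k\,M_S(g')$. By (9) with $v=|S|\le r$,
$$\eta^{2m-|S|}\,k\,\mathbb EM_S\le CLnk^2\,\eta^{2m-|S|-(r+1-|S|)}=CLnk^2\,\eta^{2m-r-1}\le CLnk^2\,\eta^m,$$
because $2m-r-1=m+r-1\ge m$.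

As a check for $d=3$ ($r=1$, $m=2$, $I_1=\{2\}$, $I_2=\{3\}$): the set $S=\{2\}$ has weight $\eta^3$ and meets $M_{\{1\}}$, allowed $\eta^{-1}$; the set $S=\{3\}$ has weight $\eta^3$ and meets $M_{\{3\}}$, allowed $\eta^{-1}$; the set $S=\{2,3\}$ has weight $\eta^2$ and meets $M_{\{1,3\}}$, allowed $\eta^0$. Each gives exactly $\eta^2=\eta^m$.

**Step 7: the bound for $T$.** In $B_i\mathbf u$ the created vertex is $c'_s$ on $I_1$ and $c_s$ on $I_2$, so Steps 3–6 apply to $\|B_i\mathbf u\|^2$ with $I_1$ and $I_2$ exchanged; both have size $r$. Altogether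
$$T(x)\le\eta^{2m}nk\,\Lambda(x,g')+R(g'),\qquad\mathbb ER\le CLnk^2\eta^m,$$
where $R$ does not depend on $x$. Since $g'$ has the law of $g$,
$$\mathbb E\sup_xT(x)\le\eta^{2m}nk\,\mu+CLnk^2\eta^m.$$

**Step 8: a self-bounding inequality.** Take the supremum over $x$ and then full expectations in (12), and optimize the deterministic $\beta$:
$$\eta^mb\le\sqrt{2m\ell L\,\big(\eta^{2m}nk\,\mu+CLnk^2\eta^m\big)},\qquad\text{so}\qquad b\le C\sqrt{\ell L\,nk\,\mu}+C\,kL\sqrt{\ell n\,\eta^{-m}}.$$
Since $\ell=\eta n$ and $m-1=d-2$,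
$$\ell n\,\eta^{-m}=n^2\eta^{-(d-2)}\le n^{2+2(d-2)/d}=n^{4-4/d},\qquad\text{so}\qquad\sqrt{\ell n\,\eta^{-m}}\le n\cdot n^{1-2/d}\le n\ell.$$
Inserting this into (11) and using $2C\sqrt{\ell Lnk\,\mu}\le\frac12\mu+C'\ell Lnk$,
$$\mu\le nk+2b\le nk+\tfrac12\mu+C\,\ell L\,nk+C\,kLn\ell.$$
Since $\mu<\infty$, we may subtract $\frac12\mu$, and since $\ell L\ge\log2$ the term $nk$ is absorbed. This is (10). Finally $\mathbb E\sup f_{H'}\le\sqrt{n\mu}\le Cn\sqrt{k\ell L}$. $\square$

## 7. Removing heavy sets and the end of the proof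

It remains to pass from an arbitrary $H$ to a light one. A set of vertices that lies in too many clauses can be treated as a single vertex. The gain is that such sets are few, and that a clause through it has fewer coordinates left, so that Lemma 7 becomes efficient.

**Step 1: extraction.** For $2\le u\le r+1$ put $N_u=\lceil\tau_u\rceil\ge1$. As long as there are $U\subseteq[d]$ with $2\le|U|=u\le r+1$ and $w\in V_U$ such that at least $N_u$ remaining clauses have $c_U=w$, remove $N_u$ such clauses and assign them to a new *copy* of $w$, an element of a set $\mathcal P_U$. (The same $w$ may get several copies. In the example $(a,a,a+i)$ of Section 6, with $d=3$, $U=\{1,2\}$, extracting from this $U$ as long as possible gives each pair $(a,a)$ exactly $\lfloor k/N_2\rfloor$ copies, each holding $N_2$ clauses.) Each round removes at least one clause, so the process stops. Let $H'$ be the set of remaining clauses. For $2\le v\le r+1$, at most $N_v-1\le\tau_v$ of them have a prescribed $c_W$ with $|W|=v$,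 so $H'$ is light. Moreover
$$f=f_{H'}+\sum_Uf_U,$$
where $f_U$ collects the clauses assigned to copies in $\mathcal P_U$.

**Step 2: the heavy pieces.** Fix $U$ with $|U|=u$. Replace the coordinates in $U$ by a single coordinate $0$, the copy, with values in $V_0=\mathcal P_U$. Property (M) holds in coordinate $0$, because two distinct clauses in one copy share $c_U$, hence have different labels by the original (M). In the other coordinates (M) is inherited. Every copy contains exactly $N_u$ clauses, so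
$$|\mathcal P_U|\le\frac{nk}{N_u}\le\frac{nk}{\tau_u}=n\ell\,\eta^{r+1-u}\le n^2\le n^d.$$
Apply Lemma 7 with $m=d-u$, $j_1=r+1-u$, $j_2=r$, $\theta=N_u$ and $E\le nk$. Note that $r\le m\le d-2$, $0\le j_1\le r-1$ and $j_1+j_2=2r+1-u=m$. Since $\eta^{-(r+1-u)}nk=n\ell\tau_u\le n\ell N_u$, we get
$$\mathbb E\sup_x\Lambda\le CL\,\ell\,n\,N_u.$$
All clauses in one copy of $w$ have the same factor $\prod_{s\in U}x^{(s)}(w_s)=\pm1$. So $f_U$ is a signed sum of the $Y$'s of Lemma 7 over the copies, and Cauchy–Schwarz gives $f_U\le(|\mathcal P_U|\Lambda)^{1/2}$. Therefore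
$$\mathbb E\sup_xf_U\le\Big(\frac{nk}{N_u}\cdot CL\,\ell\,n\,N_u\Big)^{1/2}\le C\,n\sqrt{k\,\ell L}.$$
The factor $N_u$ cancels: the number of copies is inversely proportional to their degree.

**Step 3: assembling.** There are at most $2^d$ sets $U$, and Proposition 8 bounds the light part, so
$$\mathbb E\sup_xf\le\mathbb E\sup_xf_{H'}+\sum_U\mathbb E\sup_xf_U\le C\,n\sqrt{k\,\ell L}.$$
Since $\ell\le2n^{1-2/d}$ and $L=\log n$, this is (4) for odd $d\ge3$. Even $d$ was done in Section 4. By the reductions of Section 3 this proves Theorem 4, and with it Corollary 5. $\blacksquare$
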